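# An optimal elliptic quotient with complex multiplication by a non-maximal order

Throughout, $\mathbb Q^{\rm alg}\subset\mathbb C$ is the algebraic closure of $\mathbb Q$, $e(x)=e^{2\pi i x}$, and $N\beta=\beta\bar\beta$ is the norm from an imaginary quadratic field. For a discriminant $D$, $\chi_D$ is the quadratic character $\left(\frac{D}{\cdot}\right)$.

## 1. Hecke eigenvalues that generate $\mathcal O_K$: the favorable case

**Setting.** Let $\Gamma_1(N)\subseteq\Gamma\subseteq\Gamma_0(N)$ be a congruence subgroup, $X_\Gamma$ its modular curve, $J_\Gamma$ the Jacobian of $X_\Gamma$. Let $f=\sum a_nq^n\in S_2(\Gamma)$ be a normalized newform with complex multiplication (CM) by an imaginary quadratic field $K\subset\mathbb C$. Put $E_f=\mathbb Q(\{a_n\})$ and $E=E_fK$. Shimura attaches to $f$ an abelian variety $A_f^{(\Gamma)}$, a quotient of $J_\Gamma$. We take the *optimal* quotient, meaning that the kernel of $J_\Gamma\to A_f^{(\Gamma)}$ is connected. We assume that $A_f^{(\Gamma)}$ has elliptic quotients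 over $\mathbb Q^{\rm alg}$.

There is a $K$-simple optimal quotient $A$ of $J_\Gamma$, defined over $K$ and factoring through $A_f^{(\Gamma)}$. If $K\not\subseteq E_f$, it is $A=A_f^{(\Gamma)}$. If $K\subseteq E_f$, then $A_f^{(\Gamma)}$ is $K$-isogenous to $A\times\overline A$ with two Galois-conjugate $K$-simple factors, and $A$ is the one whose differentials, pulled back to $S_2(\Gamma)$, are spanned by the conjugates ${}^\sigma f$ with $\sigma:E_f\hookrightarrow\mathbb C$ restricting to the identity on $K$. In both cases $\operatorname{End}^0_K(A)\cong E$.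

Let $L\supseteq K$ be a number field, $C$ an elliptic curve over $L$, and $\pi\in\operatorname{Hom}_L(A,C)$ nonzero. Then $C$ has CM by some order of $K$. Recall that the orders of $K$ are the rings $\mathbb Z+c\,\mathcal O_K$ with $c\ge1$; for $K=\mathbb Q(\sqrt{-3})$ and $c=2$ this is $\mathbb Z[\sqrt{-3}]$. Call $\pi$ *optimal* if the composite $J_\Gamma\to A\to C$ has connected kernel. In plain words we ask: *if we map to an elliptic curve in the most economical way, is its endomorphism ring always the full ring $\mathcal O_K$?* The question comes from Josep Gonzalez and Joan-C. Lario, "Modular elliptic directions with complex multiplication (with an application to Gross's elliptic curves)", arXiv:0810.4224 (2008).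

**Connected kernels and lattices.** Let $V/\Lambda\to V'/\Lambda'$ be a surjection of complex tori induced by a linear map $F:V\to V'$. Its kernel is $F^{-1}(\Lambda')/\Lambda$, and the group of components of the kernel is $F^{-1}(\Lambda')/(\Lambda+\ker F)$. Applying $F$ identifies this with $\Lambda'/F(\Lambda)$. So the kernel is connected if and only if $F(\Lambda)=\Lambda'$.

**Periods.** For $g\in S_2(\Gamma)$ and $\gamma\in\Gamma$ put
$$\operatorname{per}_g(\gamma)=2\pi i\int_{z_0}^{\gamma z_0}g(z)\,dz .$$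
It does not depend on $z_0$ and is a homomorphism $\Gamma\to\mathbb C$. The map $\Gamma\to H_1(X_\Gamma,\mathbb Z)$ sending $\gamma$ to the class of a path from $z_0$ to $\gamma z_0$ is onto: a loop on $X_\Gamma$ can be moved off the cusps and elliptic points and then lifted to the upper half-plane. Suppose $K\subseteq E_f$, and let $\sigma_1,\dots,\sigma_d$ be the embeddings of $E_f$ that are the identity on $K$. Since $A$ is an optimal quotient with differentials spanned by the ${}^{\sigma_j}f$, we get
$$A(\mathbb C)=\mathbb C^d/\Lambda,\qquad \Lambda=\{(\operatorname{per}_{{}^{\sigma_1}f}(\gamma),\dots,\operatorname{per}_{{}^{\sigma_d}f}(\gamma)):\gamma\in\Gamma\}.\tag{1}$$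
Hecke operators preserve $H_1(X_\Gamma,\mathbb Z)\subset S_2(\Gamma)^\vee$, so $\Lambda$ is stable under $\operatorname{diag}(\sigma_1(a_n),\dots,\sigma_d(a_n))$ for every $n$.

**Special case.** *Suppose $K\subseteq E_f$ and $\mathcal O_K\subset\mathbb Z[\{a_n\}]$. Then every optimal $\pi:A\to C$ has $\operatorname{End}_{\mathbb Q^{\rm alg}}(C)\cong\mathcal O_K$.*

*Proof.* $\Lambda$ is stable under $\operatorname{diag}(\sigma_1(x),\dots,\sigma_d(x))$ for all $x\in\mathbb Z[\{a_n\}]$. For $x\in\mathcal O_K$ this matrix is the scalar $x$, so $\mathcal O_K\Lambda\subset\Lambda$. Write $C=\mathbb C/\Lambda_C$. Then $\pi$ lifts to a linear map $\varphi:\mathbb C^d\to\mathbb C$, and optimality says $\varphi(\Lambda)=\Lambda_C$. Hence $\mathcal O_K\Lambda_C=\varphi(\mathcal O_K\Lambda)\subset\Lambda_C$. So $\operatorname{End}(C)=\{\alpha\in\mathbb C:\alpha\Lambda_C\subset\Lambda_C\}$ contains $\mathcal O_K$. It is an order of $K$, hence it equals $\mathcal O_K$. $\square$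

**How CM newforms are made.** Let $K$ have class number one and discriminant $D$, let $\mathfrak m$ be an ideal, and let $\chi$ be a character of $(\mathcal O_K/\mathfrak m)^*$ with $\chi(u)=u^{-1}$ for every unit $u\in\mathcal O_K^*$. Then $\psi((\alpha))=\alpha\chi(\alpha)$, for $\alpha$ prime to $\mathfrak m$, does not depend on the choice of generator; $\psi$ is a Hecke character. If its conductor is exactly $\mathfrak m$, the classical theorem of Hecke and Shimura (e.g. Miyake, *Modular Forms*, Thm. 4.8.2) says that $f=\sum_{\mathfrak a}\psi(\mathfrak a)q^{N\mathfrak a}$, summed over ideals prime to $\mathfrak m$, is a newform of weight $2$, level $|D|\,N\mathfrak m$ and character $m\mapsto\chi_D(m)\chi(m)$, with CM by $K$.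

**Example at level 21.** Let $K=\mathbb Q(\sqrt{-3})$, $\omega=\frac{-1+\sqrt{-3}}2$, and $\mathfrak m=(2+\sqrt{-3})$, of norm $7$. Modulo $\mathfrak m$ we have $\sqrt{-3}\equiv-2$ and $2\omega=-1+\sqrt{-3}\equiv-3$, so $\omega\equiv2$. Thus $-\omega\equiv-2$ has order $6$ in $\mathbb F_7^*$, and $\mathcal O_K^*\to(\mathcal O_K/\mathfrak m)^*$ is an isomorphism. So $\chi(u)=u^{-1}$ defines a unique $\chi$, its conductor is $\mathfrak m$, and $f$ is a newform of level $3\cdot7=21$, in $S_2(\Gamma_1(21))$, with coefficients in $K$. As $\sqrt{-3}\equiv-\omega$ modulo $\mathfrak m$, we have $\chi(\sqrt{-3})=(-\omega)^{-1}=-\omega^2$. With $\sqrt{-3}=\omega-\omega^2$ this gives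
$$a_3=\psi((\sqrt{-3}))=-\omega^2(\omega-\omega^2)=\omega-1 .$$
So $\mathbb Z[\{a_n\}]\supset\mathbb Z[\omega]=\mathcal O_K$ and $E_f=K$. Here $d=1$, $A$ is an elliptic curve, an optimal $\pi$ is an isomorphism, and $C$ has CM by $\mathcal O_K$.

What changes when the eigenvalues miss part of $\mathcal O_K$? The proof used only $\mathcal O_K\Lambda\subset\Lambda$. So we ask whether this inclusion is really needed, and whether it can fail.

## 2. The inclusion $\mathcal O_K\Lambda\subset\Lambda$ decides

From now on $K=\mathbb Q(\sqrt{-3})$, $\omega=\frac{-1+\sqrt{-3}}2$, $\mathcal O=\mathcal O_K=\mathbb Z[\omega]$. Note $N(a+b\omega)=a^2-ab+b^2$. Put $\varepsilon(n)=\left(\frac{24}n\right)$, write $d_\gamma$ for the lower right entry of $\gamma$, and let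
$$\Gamma=\{\gamma\in\Gamma_0(192):\varepsilon(d_\gamma)=1\},\qquad\Gamma_1(192)\subset\Gamma\subset\Gamma_0(192).$$

**Theorem.** There is a normalized newform $f\in S_2(\Gamma_0(192),\varepsilon)\subset S_2(\Gamma)$ with CM by $K$ and $E_f=K(i)\supset K$, such that $A_f^{(\Gamma)}$ has elliptic quotients over $\mathbb Q^{\rm alg}$, and such that for the factor $A$ of Section 1 there are a number field $L\supseteq K$, an elliptic curve $C/L$ and an optimal $\pi\in\operatorname{Hom}_L(A,C)$ with $\operatorname{End}_{\mathbb Q^{\rm alg}}(C)\not\cong\mathcal O_K$.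

So the answer to the question is **no**: the property does not hold for every level, every intermediate group, every CM newform, every $L$ and every optimal $\pi$. Nothing is claimed about which other pairs $(\Gamma,f)$, for example with $\Gamma=\Gamma_1(N)$, have the property, nor about the exact endomorphism ring of $C$.

Our form will have $E_f=K(i)$, with exactly two embeddings that are the identity on $K$: the identity and $\tau$, $\tau(i)=-i$. Thus $d=2$ and
$$A(\mathbb C)=\mathbb C^2/\Lambda,\qquad\Lambda=\{(\operatorname{per}_f(\gamma),\operatorname{per}_{f^\tau}(\gamma)):\gamma\in\Gamma\}.$$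

**The rational structure.** This paragraph shows that $A$ has elliptic quotients. The space $\Lambda\otimes\mathbb Q$ is stable under $\operatorname{diag}(x,\tau(x))$ for $x\in E_f$, in particular under the scalars $x\in K$. Since $\Lambda$ has rank $4$, $\Lambda\otimes\mathbb Q$ is a $2$-dimensional $K$-space. It spans $\mathbb C^2$ over $\mathbb R$, so it contains a $\mathbb C$-basis of $\mathbb C^2$. The map $\mathbb C\otimes_K(\Lambda\otimes\mathbb Q)\to\mathbb C^2$ is therefore onto, and both sides have dimension $2$, so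
$$\mathbb C\otimes_K(\Lambda\otimes\mathbb Q)=\mathbb C^2.\tag{2}$$
A $K$-basis $v_1,v_2$ of $\Lambda\otimes\mathbb Q$ gives a lattice $\mathcal Ov_1\oplus\mathcal Ov_2$ commensurable with $\Lambda$, so $A$ is isogenous to $(\mathbb C/\mathcal O)^2$. The curve $\mathbb C/\mathcal O$ has a model over $\mathbb Q^{\rm alg}$, and homomorphisms over $\mathbb C$ between abelian varieties defined over $\mathbb Q^{\rm alg}$ are defined over $\mathbb Q^{\rm alg}$. Hence $A$, and so $A_f^{(\Gamma)}$, has elliptic quotients over $\mathbb Q^{\rm alg}$.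

**Lemma 1.** If $\mathcal O\Lambda\not\subset\Lambda$, there is an optimal $\pi:A\to C$ over some number field $L\supseteq K$ with $\operatorname{End}_{\mathbb Q^{\rm alg}}(C)\not\cong\mathcal O$.

*Proof.* We look for a $K$-linear functional that detects the difference between $\Lambda$ and $\mathcal O\Lambda$. Both are lattices in $\Lambda\otimes\mathbb Q$, and $\mathcal O\Lambda\supsetneq\Lambda$. A lattice is the dual of its dual, so some $\mathbb Q$-linear $\theta:\Lambda\otimes\mathbb Q\to\mathbb Q$ has $\theta(\Lambda)\subset\mathbb Z$ but $\theta(\mathcal O\Lambda)\not\subset\mathbb Z$. Since the trace form of $K/\mathbb Q$ is nondegenerate, $\theta=\operatorname{Tr}_{K/\mathbb Q}\circ\varphi$ for a $K$-linear $\varphi:\Lambda\otimes\mathbb Q\to K$, and $\varphi\ne0$. By (2), $\varphi$ extends to a $\mathbb C$-linear map $\mathbb C^2\to\mathbb C$. The group $\varphi(\Lambda)$ is finitely generated and spans $K$ over $\mathbb Q$, so it is a lattice. We obtain $\pi:A_{\mathbb C}\to C=\mathbb C/\varphi(\Lambda)$.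

The map $\Lambda\to\varphi(\Lambda)$ is onto, so $A\to C$ has connected kernel $B$, an abelian subvariety of $A_{\mathbb C}$. Since $B$ is the image of an endomorphism of $A_{\mathbb C}$, and these are all defined over $\mathbb Q^{\rm alg}$, both $B$ and $C=A/B$, with $\pi$, are defined over $\mathbb Q^{\rm alg}$, hence over a number field $L\supseteq K$. Also $H_1(X_\Gamma,\mathbb Z)\to\Lambda\to\varphi(\Lambda)$ is onto, so $\pi$ is optimal.

If $\operatorname{End}(C)\cong\mathcal O$, then the ring $\{\alpha:\alpha\varphi(\Lambda)\subset\varphi(\Lambda)\}$ is the maximal order $\mathcal O$ of $K$, so $\varphi(\mathcal O\Lambda)=\mathcal O\varphi(\Lambda)=\varphi(\Lambda)$. Then $\theta(\mathcal O\Lambda)=\operatorname{Tr}\varphi(\Lambda)=\theta(\Lambda)\subset\mathbb Z$, a contradiction. $\square$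

**A toy lattice.** Take $\Lambda=\mathcal O\oplus\mathbb Z[\sqrt{-3}]$ in $K^2$. The first projection gives the curve $\mathbb C/\mathcal O$, but the second gives $\mathbb C/\mathbb Z[\sqrt{-3}]$, whose endomorphism ring is $\mathbb Z[\sqrt{-3}]$. One good optimal quotient says nothing about the others.

## 3. A newform of level 192 with eigenvalues in $\mathbb Z[i,\sqrt{-3}]$

**The group $(\mathcal O/8)^*$.** Since $2$ is inert in $K$, this group has order $64\cdot\frac34=48$. As $\omega$ generates $(\mathcal O/2)^*=\mathbb F_4^*$, it equals $\langle\omega\rangle\times U$ with $U=(1+2\mathcal O)/(1+8\mathcal O)$ of order $16$. The elements of $U$ are the classes $a+b\omega$ with $a$ odd and $b$ even. Modulo $8$ we have $\sqrt{-3}=1+2\omega$, $(\sqrt{-3})^2\equiv5$, $5^2\equiv1$, $(1+4\omega)^2\equiv1$. The powers of $\sqrt{-3}$ are $1,\ 1+2\omega,\ 5,\ 5+2\omega$; multiplying them by $1+4\omega$ gives $1+4\omega,\ 1+6\omega,\ 5+4\omega,\ 5+6\omega$. These are the eight classes with $a\in\{1,5\}$, and their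 negatives are the other eight. Hence
$$U=\langle-1\rangle\times\langle\sqrt{-3}\rangle\times\langle1+4\omega\rangle\cong C_2\times C_4\times C_2 .$$

**The character.** Define
$$\kappa(-1)=-1,\quad\kappa(\sqrt{-3})=i,\quad\kappa(1+4\omega)=1,\qquad\chi(\omega^ju)=\omega^{-j}\kappa(u)\quad(u\in U).$$
Then $\chi(u)=u^{-1}$ on $\mathcal O^*=\langle-1,\omega\rangle$, so $\psi((\alpha))=\alpha\chi(\alpha)$ is a Hecke character. Its conductor divides $(8)$ but not $(4)$, since $5\equiv1\bmod4$ and $\kappa(5)=i^2=-1$; so it is exactly $(8)$. On odd integers $\chi(-1)=\chi(5)=-1$, so $\chi|_{\mathbb Z}=\chi_{-8}$. By the Hecke–Shimura theorem,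
$$f=\sum_{\mathfrak a\text{ prime to }2}\psi(\mathfrak a)q^{N\mathfrak a}$$
is a newform of weight $2$, level $3\cdot64=192$ and character $\chi_{-3}\chi_{-8}=\varepsilon$. So $f\in S_2(\Gamma_0(192),\varepsilon)\subset S_2(\Gamma)$.

**Coefficients.** The values of $\chi$ lie in $\mu_{12}$, so all $\psi(\mathfrak a)$ lie in $K(\mu_{12})=K(i)$. First, $a_3=\psi((\sqrt{-3}))=i\sqrt{-3}$. The primes above $7$ are generated by $2\pm\sqrt{-3}$. Modulo $8$,
$$2+\sqrt{-3}=3+2\omega\equiv-(5+2\omega)(1+4\omega),\qquad2-\sqrt{-3}=1-2\omega\equiv1+6\omega\equiv\sqrt{-3}\,(1+4\omega).$$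
Since $5+2\omega\equiv(\sqrt{-3})^3$, the first has $\kappa$-value $(-1)i^3=i$. The second has $\kappa$-value $i$. Hence $a_7=i(2+\sqrt{-3})+i(2-\sqrt{-3})=4i$. So $i$ and $\sqrt{-3}=a_3/i$ lie in $E_f$, and $E_f=E=K(i)\supset K$. Moreover $f^\tau=\sum\tau(\psi(\mathfrak a))q^{N\mathfrak a}$ with $\tau(\psi((\alpha)))=\alpha\,\tau(\chi(\alpha))$.

**How far Hecke operators reach.** The natural first attempt is to show $\omega\Lambda\subset\Lambda$ as in Section 1. It needs $\omega\in\mathbb Z[\{a_n\}]$, and this is where it stops. Every ideal prime to $2$ has a generator $\alpha\equiv1\bmod2$, because $\omega$ generates $(\mathcal O/2)^*$. For it, $\psi((\alpha))=\alpha\kappa(\alpha)$ with $\alpha\in1+2\mathcal O\subset\mathbb Z[\sqrt{-3}]$ and $\kappa(\alpha)\in\mu_4$. So all $a_n$ lie in $\mathbb Z[i,\sqrt{-3}]$, which has $\mathbb Z$-basis $1,i,\sqrt{-3},i\sqrt{-3}$ and does not contain $\omega$. On the other hand $a_3a_7=-4\sqrt{-3}$ and $8\omega=-4+4\sqrt{-3}$, so $8\omega\Lambda\subset\Lambda$. Thus $\mathcal O\Lambda/\Lambda$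 is killed by $8$: whatever happens, happens at the prime $2$. We therefore study periods $2$-adically.

## 4. A group of order two carries no $\mathcal O$-module structure

Fix a valuation $v$ of $\mathbb Q^{\rm alg}$ above $2$ with $v(2)=1$. For $\gamma\in\Gamma$ put $n(\gamma)=\chi_{-3}(d_\gamma)d_\gamma\bmod4$. Modulo $192$ the entry $d_\gamma$ is multiplicative in $\gamma$, and $12\mid192$, so $n:\Gamma\to(\mathbb Z/4)^*$ is a homomorphism. The matrix
$$\gamma_0=\begin{pmatrix}77&1\\384&5\end{pmatrix}$$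
has determinant $385-384=1$, $192\mid384$ and $\varepsilon(5)=1$. So $\gamma_0\in\Gamma$, and $n(\gamma_0)\equiv-5\equiv3$.

**Proposition.** There are $k_1,k_2\in\mathbb Q^{\rm alg}$ and $\Omega\in\mathbb C^*$ such that for $g=k_1f+k_2f^\tau$ and every $\gamma\in\Gamma$, $\operatorname{per}_g(\gamma)/\Omega\in\mathbb Q^{\rm alg}$ and
$$v\big(\operatorname{per}_g(\gamma)/\Omega\big)\ge0\ \text{ if }n(\gamma)\equiv1,\qquad v\big(\operatorname{per}_g(\gamma)/\Omega\big)=-1\ \text{ if }n(\gamma)\equiv3\pmod4.$$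

Why this suffices: if $\Lambda$ were $\mathcal O$-stable, so would be the group $\{\operatorname{per}_g(\gamma)/\Omega\}$ and its subgroup where $v\ge0$. The quotient would be an $\mathcal O$-module with two elements. There is none: $\omega$ would act as the identity, so $1+\omega+\omega^2=0$ would act as $3$, which is not zero on a group of order $2$. Here is the same argument with elements.

**The Proposition implies the Theorem.** Suppose $\omega\Lambda\subset\Lambda$. Then some $\gamma\in\Gamma$ has $\operatorname{per}_f(\gamma)=\omega\operatorname{per}_f(\gamma_0)$ and $\operatorname{per}_{f^\tau}(\gamma)=\omega\operatorname{per}_{f^\tau}(\gamma_0)$, so $\operatorname{per}_g(\gamma)=\omega\operatorname{per}_g(\gamma_0)$. Hence $v(\operatorname{per}_g(\gamma)/\Omega)=-1$ and therefore $n(\gamma)\equiv3$. Then $n(\gamma\gamma_0^{-1})\equiv1$. But $\operatorname{per}_g(\gamma\gamma_0^{-1})=(\omega-1)\operatorname{per}_g(\gamma_0)$, and $N(\omega-1)=3$ is odd, so $v(\operatorname{per}_g(\gamma\gamma_0^{-1})/\Omega)=-1<0$.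 This contradicts the Proposition. So $\mathcal O\Lambda\not\subset\Lambda$, and Lemma 1 gives the Theorem. $\square$

The rest of the lecture proves the Proposition. For now $k_1,k_2\in\mathbb Q^{\rm alg}$ are arbitrary and $g=k_1f+k_2f^\tau=\sum b_mq^m$; we choose them in Section 9, when we see what is needed.

## 5. Periods as values of Dirichlet series

**Step 1: reduce to matrices with prime lower right entry.** Let $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma$. If $c=0$, then $\gamma=\pm\begin{pmatrix}1&j\\0&1\end{pmatrix}$, and $\operatorname{per}_g(\gamma)=0$ because $g$ has no constant term. Also $n(\gamma)\equiv1$: for $d=1$ this is clear, and for $d=-1$, $\chi_{-3}(-1)(-1)=1$. So the Proposition holds for such $\gamma$.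

Let $c\ne0$. For $\gamma_1=\begin{pmatrix}1&1\\0&1\end{pmatrix}\in\Gamma$ we have $\operatorname{per}_g(\gamma_1)=0$, and $\gamma\gamma_1^j$ has bottom row $(c,d+jc)$. Since $\gcd(c,d)=1$, Dirichlet's theorem lets us choose $j$ so that $d+jc$ is a prime $\ell\ge5$. This changes neither $\operatorname{per}_g(\gamma)$ nor $d$ modulo $192$. So assume $d=\ell\ge5$ is prime. Then $\gamma(0)=b/\ell$, and $\ell\nmid b$ since $a\ell-bc=1$.

**Step 2: write the period with $L$-values.** For $r\in\mathbb Q$ the integral $\int_0^\infty g(r+iy)y^s\,dy$ converges for all $s$, since the cusp form $g$ decays rapidly at both $r$ and $i\infty$. For $\operatorname{Re}s$ large it equals $\Gamma(s+1)(2\pi)^{-s-1}\sum_mb_me(mr)m^{-1-s}$, with $\Gamma(s+1)$ the gamma function. So this Dirichlet series continues to an entire function of $s$. Let $L_g(r)$ be its value at $s=0$. Then $L_g(r)=2\pi\int_0^\infty g(r+iy)\,dy$ and $2\pi i\int_r^{i\infty}g\,dz=-L_g(r)$. Letting $z_0\to0$ and going through $i\infty$,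
$$\operatorname{per}_g(\gamma)=2\pi i\int_0^{b/\ell}g\,dz=L_g(b/\ell)-L_g(0).\tag{3}$$

**Step 3: write the series as sums over $\mathcal O$.** Put $\check\chi(\rho)=\chi(\bar\rho)$, so
$$\check\chi(\omega^ju)=\omega^j\kappa(\bar u)\qquad(u\in U),\tag{4}$$
and let $\Phi=k_1\check\chi+k_2(\tau\circ\check\chi)$ on $(\mathcal O/8)^*$, extended by $0$ to nonunits. The ideals prime to $2$ are the $(\bar\beta)$, each with six generators, and $\psi((\bar\beta))/N\beta=\bar\beta\check\chi(\beta)/(\beta\bar\beta)=\check\chi(\beta)/\beta$; similarly for $f^\tau$ with $\tau\circ\check\chi$. Hence for $\operatorname{Re}s>\frac12$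
$$\sum_mb_me(mr)m^{-1-s}=\tfrac16\sum_{\beta\in\mathcal O}\Phi(\beta)e(rN\beta)\beta^{-1}|\beta|^{-2s}.\tag{5}$$
We record three properties, valid for all $k_1,k_2$:
$$\sum_\rho\Phi(\rho)=0,\qquad\Phi(u\rho)=u\,\Phi(\rho)\ (u\in\mathcal O^*),\qquad\Phi(m\rho)=\chi_{-8}(m)\Phi(\rho)\ (m\in\mathbb Z\text{ odd}).\tag{6}$$
The first holds as both characters are nontrivial. The second holds since $\check\chi(u)=\bar u^{-1}=u\in K$ is fixed by $\tau$. The third holds since $\check\chi(m)=\chi_{-8}(m)=\pm1$.

## 6. Kronecker–Eisenstein numbers and the curve $y^2+y=x^3$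

**Step 1: continue the lattice sums to $s=0$.** Let $\mathcal L=c_0\mathcal O$ with $c_0\in\mathbb C^*$, of covolume $a(\mathcal L)$, and let $w\notin\mathcal L$. For $\operatorname{Re}s>\frac12$ put
$$\mathcal K(w,s;\mathcal L)=\sum_{\nu\in\mathcal L}(w+\nu)^{-1}|w+\nu|^{-2s},$$
which converges absolutely.

**Claim.** $\mathcal K$ continues holomorphically to $\operatorname{Re}s>-\frac12$, and
$$E_1^*(w;\mathcal L):=\mathcal K(w,0;\mathcal L)=\zeta(w;\mathcal L)-\frac\pi{a(\mathcal L)}\bar w,$$
where $\zeta(w;\mathcal L)$ is the Weierstrass zeta function.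

*Proof.* Taylor expansion of $x^{-1-s}\bar x^{-s}$ at $x=\nu\ne0$ gives
$$(w+\nu)^{-1}|w+\nu|^{-2s}-\Big[\nu^{-1}|\nu|^{-2s}-(1+s)w\,\nu^{-2}|\nu|^{-2s}-s\,\bar w\,|\nu|^{-2-2s}\Big]=O(|\nu|^{-3-2\operatorname{Re}s}),$$
locally uniformly in $s$. So the sum of the left side over $\nu\ne0$ is holomorphic for $\operatorname{Re}s>-\frac12$. For $\operatorname{Re}s>\frac12$ we sum the bracket. First, $\sum'\nu^{-1}|\nu|^{-2s}=0$ by $\nu\mapsto-\nu$. Next, $\sum'\nu^{-2}|\nu|^{-2s}=0$, because $\nu\mapsto\omega\nu$ multiplies it by $\omega^{-2}\ne1$. Finally, put $n(R)=\#\{\nu\ne0:|\nu|\le R\}=\pi R^2/a(\mathcal L)+O(R)$; then $\sum'|\nu|^{-2-2s}=(2+2s)\int R^{-3-2s}n(R)\,dR$, where the main term contributes a simple pole at $s=0$ with residue $\pi/a(\mathcal L)$, and the error term is holomorphic for $\operatorname{Re}s>-\frac12$. So $\sum'|\nu|^{-2-2s}=\frac{\pi}{a(\mathcal L)s}+(\text{holomorphic})$ there, and $-s\bar w\sum'|\nu|^{-2-2s}$ is holomorphic with value $-\frac{\pi}{a(\mathcal L)}\bar w$ at $s=0$. Hence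 $\mathcal K$ continues, and
$$\mathcal K(w,0;\mathcal L)=w^{-1}+\sum_{\nu\neq0}\big[(w+\nu)^{-1}-\nu^{-1}+w\nu^{-2}\big]-\frac\pi{a(\mathcal L)}\bar w=\zeta(w;\mathcal L)-\frac\pi{a(\mathcal L)}\bar w.\ \square$$

By continuation from $\operatorname{Re}s>\frac12$, $E_1^*$ is $\mathcal L$-periodic in $w$, and
$$E_1^*(cw;c\mathcal L)=c^{-1}E_1^*(w;\mathcal L)\qquad(c\in\mathbb C^*).\tag{7}$$

**Step 2: move to an elliptic curve.** Let $\mathcal E:y^2+y=x^3$, that is, $(2y+1)^2=4x^3+1$. The automorphism $[\omega](x,y)=(\omega x,y)$ multiplies $dx/(2y+1)$ by $\omega$. So the period lattice of $dx/(2y+1)$ is $\mathcal O$-stable, and as $\mathcal O$ is a principal ideal domain it equals $\Omega\mathcal O$ for some $\Omega\in\mathbb C^*$. This is the $\Omega$ of the Proposition. We have $x=\wp$, $2y+1=\wp'$, and $[\alpha]$ is multiplication by $\alpha$ on $\mathbb C/\Omega\mathcal O$. For $P\in\mathcal E(\mathbb C)$, $P\ne O$, corresponding to $w$, write $E_1^*(P)=E_1^*(w;\Omega\mathcal O)$.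

The addition theorem $\zeta(w+w')=\zeta(w)+\zeta(w')+\frac12\frac{\wp'(w)-\wp'(w')}{\wp(w)-\wp(w')}$ and the additivity of $\bar w$ give, for $Q,T,Q\pm T\ne O$,
$$E_1^*(Q+T)=E_1^*(Q)+E_1^*(T)+\lambda(Q,T),\qquad\lambda(Q,T)=\frac{y_Q-y_T}{x_Q-x_T}.\tag{8}$$
So the failure of additivity is the slope of a chord, an *algebraic* number for algebraic points. For $u\in\mathcal O^*$, (7) with $c=u$ gives $E_1^*([u]P)=u^{-1}E_1^*(P)$, hence
$$\lambda([u]Q,[u]T)=u^{-1}\lambda(Q,T).\tag{9}$$

**Step 3: expand the slope when $T$ is near the origin.** Let $t=-x/y$ and $p=-1/y$. Then $x=t/p$, $y=-1/p$, and the equation becomes $p=t^3+p^2$. So $p=p(t)=t^3+t^6+\cdots\in t^3(1+t\,\mathbb Z[[t]])$. With $t=t(T)$,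
$$\lambda(Q,T)=\frac{y_Q+1/p}{x_Q-t/p}=-\frac1t\cdot\frac{1+p\,y_Q}{1-(p/t)x_Q}=-\frac1{t(T)}+B_Q(t(T)),\qquad B_Q(t)\in t\,\mathbb Z[x_Q,y_Q][[t]],\tag{10}$$
because $B_Q=-\frac1t\cdot\frac{py_Q+(p/t)x_Q}{1-(p/t)x_Q}$ and $p/t\in t^2\mathbb Z[[t]]$. For algebraic points with $v(t(T))>0$ and $x_Q,y_Q$ integral at $v$ the series converges $v$-adically, and (10) holds in the completion.

## 7. The period as a sum of slopes

This section turns (3) into a finite algebraic sum. Let $\gamma$ be as in Section 5, with $d=\ell\geq5$ prime. Since $\varepsilon(\ell)=1$ and $\varepsilon=\chi_{-3}\chi_{-8}$, we have $\chi_{-8}(\ell)=\chi_{-3}(\ell)$. Put $n=\chi_{-3}(\ell)\ell$, so $n\equiv n(\gamma)\bmod4$. Also $n$ is odd, and $n\equiv\ell^2\equiv1\bmod3$. Hence $6\mid n-1$, and $\frac{n-1}6$ is even if and only if $n(\gamma)\equiv1\bmod4$.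

**Step 1: two facts about $\mathcal O/\ell$.** For $\ell\nmid b$,
$$\sum_{\delta\in\mathcal O/\ell}e(bN\delta/\ell)=\chi_{-3}(\ell)\ell=n.\tag{11}$$
If $\ell$ splits, the norm is $(x,y)\mapsto xy$ on $\mathbb F_\ell^2$ and the sum is $\ell$. If $\ell$ is inert, each nonzero norm is taken $\ell+1$ times and the sum is $1+(\ell+1)(-1)=-\ell$. Secondly, $\mathcal O^*$ acts freely on $(\mathcal O/\ell)\setminus0$: for $1\ne u\in\mathcal O^*$ we have $N(u-1)\in\{1,3,4\}$, so $u-1$ is invertible modulo $\ell$. Hence, with $\mathcal D_\ell=((\mathcal O/\ell)\setminus0)/\mathcal O^*$,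
$$\sum_{\delta\in\mathcal D_\ell}e(bN\delta/\ell)=\frac{n-1}6.\tag{12}$$
For $\gamma_0$ we have $\ell=5$, $b=1$, $n=-5$. The $24$ nonzero classes form four orbits, one for each norm $1,2,3,4$, and the sum is $\sum_{j=1}^4e(j/5)=-1=\frac{-5-1}6$.

**Step 2: the value at $0$.** Let $T_0=\Omega/8$, a generator of the $\mathcal O/8$-module $\mathcal E[8]$. In (5) with $r=0$, split the right side into classes modulo $8$. It becomes $\frac16\sum_\rho\Phi(\rho)\mathcal K(\rho,s;8\mathcal O)$, over $\rho\in(\mathcal O/8)^*$. Both sides are holomorphic for $\operatorname{Re}s>-\frac12$, so they agree at $s=0$. By (7), $E_1^*(\rho;8\mathcal O)=\frac\Omega8E_1^*([\rho]T_0)$. Hence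
$$L_g(0)=\frac\Omega{48}S_0,\qquad S_0=\sum_{\rho\in(\mathcal O/8)^*}\Phi(\rho)E_1^*([\rho]T_0).\tag{13}$$

**Step 3: the value at $b/\ell$.** Now split (5) with $r=b/\ell$ into classes modulo $8\ell$. With $E_1^*(\beta;8\ell\mathcal O)=\frac\Omega{8\ell}E_1^*(\Omega\beta/8\ell;\Omega\mathcal O)$ we get
$$L_g(b/\ell)=\frac\Omega{48\ell}\sum_{\beta\bmod8\ell}\Phi(\beta)e(bN\beta/\ell)E_1^*(\Omega\beta/8\ell;\Omega\mathcal O).$$
Choose integers with $A_1\ell+8B_1=1$ and put $Q_0=\Omega B_1/\ell$, a point of exact annihilator $\ell\mathcal O$. Since $\frac1{8\ell}=\frac{A_1}8+\frac{B_1}\ell$, the point $\Omega\beta/8\ell$ is $[A_1\beta]T_0+[\beta]Q_0$. By the Chinese remainder theorem $\beta$ corresponds to a pair $(\rho',\delta)\in\mathcal O/8\times\mathcal O/\ell$. Substitute $\rho'=\ell\rho$: as $A_1\ell\equiv1\bmod8$, $[A_1\rho']T_0=[\rho]T_0$, and $\Phi(\ell\rho)=\chi_{-8}(\ell)\Phi(\rho)=\chi_{-3}(\ell)\Phi(\rho)$ by (6). As $\chi_{-3}(\ell)/\ell=1/n$,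
$$L_g(b/\ell)=\frac\Omega{48n}\sum_{\delta\in\mathcal O/\ell}e(bN\delta/\ell)\sum_{\rho\in(\mathcal O/8)^*}\Phi(\rho)E_1^*([\rho]T_0+[\delta]Q_0).$$

**Step 4: split off the transcendental part.** The term $\delta=0$ is $S_0$. For $\delta\ne0$ apply (8) with $Q=[\delta]Q_0$, $T=[\rho]T_0$. This is allowed, since $Q\ne O$ has order $\ell$ and $T\ne O$ has $2$-power order. The terms $E_1^*([\delta]Q_0)$ disappear because $\sum\Phi=0$. The terms $E_1^*([\rho]T_0)$ contribute $(n-1)S_0$ by (11). Together with $\delta=0$ this is $nS_0$, and $\frac\Omega{48n}nS_0=L_g(0)$. So by (3)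
$$\operatorname{per}_g(\gamma)=\frac\Omega{48n}\sum_{\delta\ne0}e(bN\delta/\ell)\sum_\rho\Phi(\rho)\lambda([\delta]Q_0,[\rho]T_0).$$

**Step 5: remove a factor $6$.** By (6) and (9), $\Phi(u\rho)\lambda([u\delta]Q_0,[u\rho]T_0)=\Phi(\rho)\lambda([\delta]Q_0,[\rho]T_0)$ for $u\in\mathcal O^*$. Replacing $\rho$ by $u\rho$ in the inner sum shows that this sum depends only on the class of $\delta$ in $\mathcal D_\ell$. Each class has six elements, so
$$\frac{\operatorname{per}_g(\gamma)}\Omega=\frac1{8n}\sum_{\delta\in\mathcal D_\ell}e(bN\delta/\ell)\sum_{\rho\in(\mathcal O/8)^*}\Phi(\rho)\,\lambda([\delta]Q_0,[\rho]T_0).\tag{14}$$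
For algebraic $k_1,k_2$ this lies in $\mathbb Q^{\rm alg}$. By (10) and (12) the leading part of (14) will be
$$-\frac1{8n}\cdot\frac{n-1}6\sum_\rho\frac{\Phi(\rho)}{t([\rho]T_0)},\tag{15}$$
in which $\frac{n-1}6$ already sees $n(\gamma)$. We want the sum in (15) to have valuation exactly $2$, and the remaining terms to be divisible by $8$.

## 8. The 8-torsion field over $\mathbb Q_2(\omega)$

View $\mathbb Q^{\rm alg}$ inside $\overline{\mathbb Q}_2$ via $v$. Let $K_2=\mathbb Q_2(\omega)$ and $W=\mathbb Z_2[\omega]$, unramified over $\mathbb Z_2$ with residue field $\mathbb F_4$.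

**Step 1: the formal group.** $\mathcal E$ has good reduction at $2$, since over $\mathbb F_2$ the partial derivative $2y+1=1$ never vanishes. Let $\hat{\mathcal E}$ be the formal group with parameter $t$; its points are the points reducing to $O$. Here $[\omega](t)=\omega t$, and $[\alpha](t)\in\mathbb Z[\omega][[t]]$ begins with $\alpha t$. From $p'=3t^2+2pp'$ and $t^3=p-p^2$ one computes
$$\frac{dx}{2y+1}=\frac{(p-tp')/p^2}{(p-2)/p}\,dt=\frac{dt}{1-2p(t)},\tag{16}$$
because $p-tp'=p-\frac{3(p-p^2)}{1-2p}=\frac{p(p-2)}{1-2p}$. So the invariant differential is $\vartheta(t)\,dt$ with $\vartheta=1/(1-2p)$ a unit in $\mathbb Z[[t]]$.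

The reduced curve has three points over $\mathbb F_2$: $\infty,(0,0),(0,1)$. So Frobenius has trace $2+1-3=0$ and satisfies $\mathrm{Frob}_2^2=-2$. As $\mathrm{Frob}_2^2$ raises coordinates to the fourth power,
$$[-2](t)=-2t+\cdots,\qquad[-2](t)\equiv t^4\pmod2.\tag{17}$$

**Step 2: all 8-torsion is formal.** Since $-8=(-2)^3$, $[-8](t)\equiv t^{64}\bmod2$. By Weierstrass preparation $[-8](t)$ has $64$ zeros in the open unit disc, with multiplicity. They are simple, since $\vartheta([-8](t))\,[-8]'(t)=-8\vartheta(t)$ shows that $[-8]'$ does not vanish in the disc. So $\mathcal E[8]$, of order $64$, lies in $\hat{\mathcal E}$.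

**Step 3: the 2-torsion by hand.** Let $T_1=[4]T_0$, a point of exact order $2$. Then $2y+1=0$, so $y=-\frac12$, $x^3=y^2+y=-\frac14$ and
$$t(T_1)=2x,\qquad t(T_1)^3=-2,\qquad v(t(T_1))=\tfrac13.\tag{18}$$

**Step 4: the extension is totally ramified.** Let $t_0=t(T_0)$, $M=K(\mathcal E[8])$ and $M_2=K_2(\mathcal E[8])$. Since $\mathcal E[8]=[\mathcal O]T_0$ and $[\alpha](t)\in W[[t]]$, $M_2=K_2(t_0)$. Put $D(X)=[-2](X)/X$ and $G(t)=D([4](t))$. By (17), $D\equiv X^3$ and $[4](t)\equiv t^{16}$ modulo $2$, so $G\equiv t^{48}\bmod2$. Also $G(0)=D(0)=-2$, and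
$$[-8](t)=[4](t)\,G(t).\tag{19}$$
As $[4](t_0)=t(T_1)\ne0$, we get $G(t_0)=0$. By Weierstrass preparation $G$ is a unit of $W[[t]]$ times an Eisenstein polynomial of degree $48$. So $M_2/K_2$ is totally ramified of degree $48$ with uniformizer $t_0$, and $v(t_0)=\frac1{48}$. Let $\mathfrak P$ be the maximal ideal of $\mathcal O_{M_2}$.

**Step 5: the different and traces.** The ring $\mathcal O_{M_2}$ is $W[t_0]$, so the different is generated by the derivative of the Eisenstein polynomial at $t_0$, equivalently by $G'(t_0)$, since the two differ by a unit. Differentiating (19) at $t_0$, where $G(t_0)=0$, gives $[-8]'(t_0)=[4](t_0)G'(t_0)$. The left side is $-8$ times a unit by Step 2, and $v([4](t_0))=\frac13$ by (18). So $v(G'(t_0))=3-\frac13=\frac{128}{48}$, and the different is $\mathfrak P^{128}$. For an integer $r$, $\operatorname{Tr}(\mathfrak P^m)\subset2^rW$ if and only if $\mathfrak P^m\subset2^r\mathfrak P^{-128}=\mathfrak P^{48r-128}$, that is $r\le\frac{m+128}{48}$. So (see Serre, *Local Fields*,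 III §3, V §3)
$$\operatorname{Tr}_{M_2/K_2}(\mathfrak P^m)=2^{\lfloor(m+128)/48\rfloor}W.\tag{20}$$
The same formula holds after an unramified base change $F/K_2$, with $W$ replaced by $\mathcal O_F$: the polynomial stays Eisenstein and the different exponent is the same.

**Step 6: Galois groups.** Galois over $K$ or $K_2$ commutes with $[\mathcal O]$, so $\operatorname{Gal}(M/K)$ and $\operatorname{Gal}(M_2/K_2)$ embed into $(\mathcal O/8)^*$, of order $48$. The second has order $48$, and it embeds into the first by restriction. So both equal $(\mathcal O/8)^*=\{\sigma_\rho\}$, with $\sigma_\rho T_0=[\rho]T_0$, and $M\otimes_KK_2=M_2$. From $T_1=[4]T_0$: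
$$\sigma_\omega\big(t(T_1)\big)=\omega\,t(T_1),\qquad\sigma_u\big(t(T_1)\big)=t(T_1)\quad(u\in U),\tag{21}$$
the second because $u\equiv1\bmod2$ and $2T_1=O$. By the Weil pairing $\mu_8\subset M$, and as multiplication by $\rho$ on $\mathcal O/8$ has determinant $N\rho$, $\sigma_\rho(i)=i^{N\rho}$.

## 9. Turning the sum into a trace: the choice of $k_1$ and $k_2$

**Why one form is not enough.** The sum in (15) is over the Galois group, with $t([\rho]T_0)=\sigma_\rho(t_0)$. If we had $\Phi(\rho)=\sigma_\rho(z)$, it would be the trace of $z/t_0$, and (20) would control it. Try first $g$ proportional to $f$, that is, $\Phi=k_1\check\chi$. We would need $\sigma_\rho(z)=\check\chi(\rho)z$ for all $\rho$ with $z\neq 0$. This is impossible. Put $\sigma=\sigma_{\sqrt{-3}}$. Then $\check\chi(\sqrt{-3})=\chi(-\sqrt{-3})=-i$ and $\sigma(i)=i^3=-i$, so $\sigma^2(z)=\sigma(-iz)=i\cdot(-i)z=z$. But $\sigma^2=\sigma_{-3}=\sigma_5$ and $\check\chi(5)=-1$ demand $\sigma^2(z)=-z$. The obstruction is that $\check\chi$ takes values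 that Galois moves. So we ask for the relation only on the subgroup where the values lie in $K$; this has index $2$, and two forms $f,f^\tau$ are exactly enough to compensate.

Let
$$H=\langle\omega\rangle\times\{u\in U:\kappa(\bar u)=\pm1\}.$$
It has index $2$ in $(\mathcal O/8)^*$, and $\check\chi(H)\subset\mu_6\subset K$ by (4).

**Which valuation do we want?** With $v(z)=\frac13=\frac{16}{48}$ we get $v(z/t_0)=\frac{15}{48}$. The exponent in (20) jumps from $2$ to $3$ between $m=15$ and $m=16$, since $16+128=3\cdot48$. So the trace of $z/t_0$ has valuation exactly $2$, while everything of larger valuation has trace divisible by $8$. The number $t(T_1)$ has valuation $\frac13$ and takes care of $\omega$ by (21). It remains to supply a unit on which $U\cap H$ acts by $\kappa(\bar u)$.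

**Lemma 2.** There is $z\in M$ with $v(z)=\frac13$ and $\sigma_h(z)=\check\chi(h)z$ for all $h\in H$.

*Proof.* **Reduction to $M_2$.** As $\check\chi(H)\subset K$, the conditions $\sigma_h(z)=\check\chi(h)z$ define a $K$-subspace of $M$. Its base change to $K_2$ is the subspace of $M_2$ given by the same conditions, and it is dense there because $K$ is dense in $K_2$. The condition $v(z)=\frac13$ is open. So it suffices to find $z\in M_2$.

**A cyclic extension of degree 4.** On the generators $-1,\sqrt{-3},1+4\omega$ of $U$, with norms $1,3,13$, the character $\kappa^2$ takes the values $1,-1,1$. So $\kappa(u)^2=\chi_{-4}(Nu)$ on $U$, and applying this to $\bar u$, $\kappa(\bar u)^2=\chi_{-4}(Nu)$. Let $F\subset M_2$ be the fixed field of the kernel of the surjection $(\mathcal O/8)^*\to\mu_4$, $\omega^ju\mapsto\kappa(\bar u)$. It is cyclic of degree $4$ over $K_2$. Its quadratic subfield is the fixed field of $\{\omega^ju:\kappa(\bar u)^2=1\}=\{\rho:N\rho\equiv1\bmod4\}$, as $N\omega=1$. By $\sigma_\rho(i)=i^{N\rho}$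 this field is $K_2(i)$. It is ramified over $K_2$, so $v(K_2(i)^*)=\frac12\mathbb Z$.

**A generator of $F$ has valuation in $\frac12\mathbb Z$.** Write $F=K_2(i)(\eta)$ with $\eta^2=m\in K_2(i)$. Let $\sigma$ generate $\operatorname{Gal}(F/K_2)$; then $\sigma(i)=-i$ and $\sigma^2(\eta)=-\eta$. Put $\beta=\sigma(\eta)/\eta$. Then $\sigma^2(\beta)=\beta$, so $\beta\in K_2(i)$, and $\beta\sigma(\beta)=\sigma^2(\eta)/\eta=-1$. Now put
$$m_0=\omega i-1,\qquad\beta_0=\frac{1+\omega i}{i\omega^2}.$$
Using $1+\omega^2=-\omega$ and $\omega^4=\omega$,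
$$\beta_0\sigma(\beta_0)=\frac{(1+\omega i)(1-\omega i)}{(i\omega^2)(-i\omega^2)}=\frac{1+\omega^2}{\omega^4}=-1,$$
$$\frac{\sigma(m_0)}{m_0}=\frac{1+\omega i}{1-\omega i}=\frac{(1+\omega i)^2}{1+\omega^2}=\frac{(1+\omega i)^2}{-\omega}=\beta_0^2 .$$
So $\beta/\beta_0$ has norm $1$ from $K_2(i)$ to $K_2$, and Hilbert 90 gives $\beta/\beta_0=\sigma(c)/c$ with $c\in K_2(i)^*$. Then $\sigma(m)/m=\beta^2=\sigma(m_0c^2)/(m_0c^2)$, so $m=r\,m_0c^2$ with $r\in K_2^*$. Since $m_0\sigma(m_0)=1+\omega^2=-\omega$ is a unit and $v\circ\sigma=v$, we have $v(m_0)=0$. Hence $v(\eta)=\frac12v(r)+v(c)\in\frac12\mathbb Z$, and there is $c'\in K_2(i)^*$ with $v(c'\eta)=0$.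

**The element.** Put $z=t(T_1)\,c'\,\eta$. Then $v(z)=\frac13$. As $\sigma_\omega$ fixes $F$, (21) gives $\sigma_\omega z=\omega z=\check\chi(\omega)z$. Let $u\in U$ with $\kappa(\bar u)=\pm1$. Then $\sigma_u$ fixes $t(T_1)$ and $K_2(i)$. If $\kappa(\bar u)=1$ it fixes $F$; if $\kappa(\bar u)=-1$ it restricts to the element $\sigma^2$ of order $2$, and $\sigma^2(\eta)=-\eta$. So $\sigma_uz=\kappa(\bar u)z=\check\chi(u)z$. Since $\omega$ and these $u$ generate $H$, and $\check\chi(H)\subset K$ is fixed by Galois, the relation holds on $H$. $\square$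

**The form $g$.** Take $z$ from Lemma 2 and consider $\rho\mapsto\sigma_\rho(z)$ on $(\mathcal O/8)^*$. Since the Galois group is abelian and $\check\chi(H)\subset K$, $\sigma_{h\rho}(z)=\sigma_\rho(\check\chi(h)z)=\check\chi(h)\sigma_\rho(z)$ for $h\in H$. Functions with this property form a $2$-dimensional space, because $H$ has index $2$. The characters $\check\chi$ and $\tau\circ\check\chi$ belong to it, as they agree on $H$, and they are distinct, with values $-i$ and $i$ at $\sqrt{-3}$. So they form a basis. Hence there are unique $k_1,k_2\in M(i)=M\subset\mathbb Q^{\rm alg}$ with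
$$\Phi(\rho)=k_1\check\chi(\rho)+k_2\,\tau(\check\chi(\rho))=\sigma_\rho(z)\qquad(\rho\in(\mathcal O/8)^*).\tag{22}$$
From now on $g=k_1f+k_2f^\tau$ with these $k_1,k_2$. Formula (14) applies to it.

## 10. Valuations of the periods

**Step 1: write (14) with traces.** Let $\delta\in\mathcal D_\ell$ and $Q=[\delta]Q_0$, nonzero of order $\ell\ne2$. It does not reduce to $O$, since reduction is injective on torsion of order prime to $2$. So $x_Q,y_Q$ are integral at $v$. They lie in $F_\ell=K_2(\mathcal E[\ell],\zeta_\ell)$, as does $e(bN\delta/\ell)$; this field is unramified over $K_2$, by good reduction and $\ell\ne2$. As $M_2/K_2$ is totally ramified, $\operatorname{Gal}(F_\ell M_2/F_\ell)=\operatorname{Gal}(M_2/K_2)=\{\sigma_\rho\}$. All points $[\rho]T_0$ lie in $\hat{\mathcal E}$, with parameter $\sigma_\rho(t_0)$. So by (10) and (22)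
$$\sum_\rho\Phi(\rho)\lambda(Q,[\rho]T_0)=\sum_\rho\sigma_\rho\Big(-\frac z{t_0}+zB_Q(t_0)\Big)=-\operatorname{Tr}_{M_2/K_2}\Big(\frac z{t_0}\Big)+\operatorname{Tr}_{F_\ell M_2/F_\ell}\big(zB_Q(t_0)\big).$$
Inserting this into (14) and using (12),
$$\frac{\operatorname{per}_g(\gamma)}\Omega=\frac1{8n}\Big[-\frac{n-1}6\operatorname{Tr}_{M_2/K_2}\Big(\frac z{t_0}\Big)+\sum_{\delta\in\mathcal D_\ell}e(bN\delta/\ell)\operatorname{Tr}_{F_\ell M_2/F_\ell}\big(zB_{[\delta]Q_0}(t_0)\big)\Big].\tag{23}$$

**Step 2: the terms with $B_Q$ are harmless.** Since $B_Q(t)\in t\,\mathbb Z[x_Q,y_Q][[t]]$, we have $v(zB_Q(t_0))\ge\frac13+\frac1{48}=\frac{17}{48}$. By (20) over $F_\ell$ each trace in the sum has valuation at least $\lfloor\frac{17+128}{48}\rfloor=\lfloor\frac{145}{48}\rfloor=3$. As $n$ is odd and the factors $e(bN\delta/\ell)$ are units, the sum contributes to $\operatorname{per}_g(\gamma)/\Omega$ an element of valuation $\ge0$.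

**Step 3: the leading trace has valuation exactly $2$.** We have $v(z/t_0)=\frac{16}{48}-\frac1{48}=\frac{15}{48}$, so $z/t_0\in\mathfrak P^{15}\setminus\mathfrak P^{16}$. By (20), $\operatorname{Tr}(\mathfrak P^{15})=2^{\lfloor143/48\rfloor}W=4W$ and $\operatorname{Tr}(\mathfrak P^{16})=2^{\lfloor144/48\rfloor}W=8W$. So the trace induces a surjective $W$-linear map
$$\mathfrak P^{15}/\mathfrak P^{16}\longrightarrow4W/8W .$$
Both sides are one-dimensional over $\mathbb F_4$, because $M_2/K_2$ is totally ramified and so $\mathcal O_{M_2}$ has residue field $\mathbb F_4$. Hence the map is bijective, the class of $z/t_0$ has nonzero image, and $v(\operatorname{Tr}(z/t_0))=2$.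

**Step 4: the parity of $\frac{n-1}6$.** The first term of (23) contributes to $\operatorname{per}_g(\gamma)/\Omega$ an element of valuation exactly
$$v\Big(\frac{n-1}6\Big)+2-3=v\Big(\frac{n-1}6\Big)-1.$$
If $n(\gamma)\equiv1\bmod4$, then $\frac{n-1}6$ is even, this is $\ge0$, and with Step 2 $v(\operatorname{per}_g(\gamma)/\Omega)\ge0$. If $n(\gamma)\equiv3\bmod4$, then $\frac{n-1}6$ is odd and this is $-1$; the other contribution has valuation $\ge0$, so $v(\operatorname{per}_g(\gamma)/\Omega)=-1$ exactly. Together with the case $c=0$ and the reduction to prime $d$ in Section 5, this proves the Proposition. By Section 4, $\mathcal O\Lambda\not\subset\Lambda$, and the Theorem follows. $\blacksquare$
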